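\title{Spanning eulerian subdigraphs of semicomplete digraphs avoiding prescribed arcs}

\begin{abstract}
We prove that, for every $k\ge 0$, every $(k+1)$-arc-strong semicomplete digraph has a spanning eulerian subdigraph that avoids any prescribed set of $k$ arcs. The result follows from a statement about arbitrary strong digraphs: if a strong digraph has no spanning eulerian subdigraph, then there are a nonempty proper vertex set $S$ and a vertex $b\notin S$ such that the number of arcs entering $S$ is at most the number of non-neighbors of $b$ outside $S$. The proof reroutes a closed trail through a nested sequence of vertex sets. We also show that $k+1$ is best possible for tournaments, give a local form of the theorem, describe the sets of $\ell$ arcs whose deletion leaves an $\ell$-arc-strong semicomplete digraph without a spanning eulerian subdigraph, and obtain a sharp condition for digraphs in which every vertex has few non-neighbors.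
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Digraphs in this paper are finite and have no loops and no parallel arcs; two opposite arcs $uv$ and $vu$ are allowed. We write $V(D)$ and $A(D)$ for the vertex set and the arc set of $D$, and $D-F$ for the digraph obtained from $D$ by deleting a set $F$ of arcs. Two vertices are \emph{adjacent} if at least one arc joins them. A digraph is \emph{semicomplete} if any two distinct vertices are adjacent, a \emph{tournament} if any two distinct vertices are joined by exactly one arc, and \emph{complete} if any two distinct vertices are joined by both arcs. It is \emph{strong} if every vertex can reach every other vertex along a directed path, and \emph{$\ell$-arc-strong} if it remains strong after the deletion of any set of fewer than $\ell$ arcs. A digraph is \emph{balanced} if every vertex has in-degree equal to its out-degree, and \emph{eulerian} if it is balanced and connected (as an undirected graph). A subdigraph is \emph{spanning} if it contains all vertices, and it \emph{avoids} $F$ if it contains no arc of $F$.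

By Camion's theorem, every strong semicomplete digraph with at least two vertices has a hamiltonian cycle. Suppose now that some arcs are forbidden. One may hope that high arc-connectivity leaves enough room to avoid them. For hamiltonian cycles this hope fails, even for a single forbidden arc.

\begin{example}\label{ex:hamilton}
Let $\ell\ge 1$. Take complete digraphs on disjoint sets $C_1$ and $C_2$ of $\ell$ vertices each and two more vertices $y_1,y_2$, add all arcs that go forward in the order $C_1,y_1,y_2,C_2$, and finally add a vertex $x$ joined to every other vertex by both arcs. The resulting digraph $D$ is semicomplete. A hamiltonian cycle passes through $x$ once, so the rest of it is a path through all other vertices. This path cannot go backward in the order, and therefore it uses the arc $y_1y_2$. Yet $D$ is $\ell$-arc-strong. A nonempty set $S$ of $s$ vertices not containing $x$ receives $s$ arcs from $x$; if $s<\ell$, any $u\in S$ has at least $\ell-1$ in-neighbors in $C_1$, of which at most $s-1$ lie in $S$, so at least $s+(\ell-s)=\ell$ arcs enter $S$. For a proper set containing $x$, the same count with out-neighbors in $C_2$ shows that at least $\ell$ arcs leave its complement. By fact (F1) of Section~\ref{sec:facts},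 this is what $\ell$-arc-strong means.
\end{example}

The obstruction in Example~\ref{ex:hamilton} is a vertex that a cycle may use only once. A spanning eulerian subdigraph is the arc set of a closed walk that visits every vertex and may return to a vertex many times, but uses each arc at most once. Its limited resource is arcs, which is what arc-connectivity measures. This leads to the following problem, posed in \cite{BHY}: \emph{for every non-negative integer $k$, does every $(k+1)$-arc-strong semicomplete digraph have a spanning eulerian subdigraph that avoids any prescribed set of $k$ arcs?} For $k=0$ the answer is yes by Camion's theorem. We show that it is yes for all $k$.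

\begin{theorem}\label{thm:main}
Let $k\ge 0$, let $D$ be a $(k+1)$-arc-strong semicomplete digraph, and let $F$ be a set of at most $k$ arcs of $D$. Then $D-F$ has a spanning eulerian subdigraph.
\end{theorem}

The number $k+1$ is the natural guess. An eulerian digraph is strong, so $D-F$ must be strong, and $D$ is $(k+1)$-arc-strong exactly when $D-F$ is strong for every set $F$ of at most $k$ arcs. Theorem~\ref{thm:main} thus says that the obvious necessary condition, imposed for all $F$ at once, is sufficient. The difficulty is that $D-F$ need not be semicomplete, and for one given $F$ it is not enough that $D-F$ be strong.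

\begin{example}\label{ex:four}
Let $D$ be the tournament on $\{x,y_1,y_2,z\}$ with arcs $xy_1$, $xy_2$, $y_1y_2$, $y_1z$, $y_2z$, $zx$, and let $H=D-\{y_1y_2\}$. Then $H$ is the union of the cycles $xy_1zx$ and $xy_2zx$, so it is strong. A spanning eulerian subdigraph of $H$ would contain an arc into $y_1$ and an arc into $y_2$, that is, both $xy_1$ and $xy_2$; but only one arc enters $x$. So $H$ has no spanning eulerian subdigraph.
\end{example}

In this example two non-adjacent vertices have to be visited on separate excursions from $x$, and there are too few arcs to come back to $x$. Our main tool says that in every strong digraph without a spanning eulerian subdigraph one finds a cut and a vertex in a similar relation. For $S\subseteq V(H)$ let $d_H^-(S)$ be the number of arcs \emph{entering} $S$ (tail outside $S$, head in $S$) and $d_H^+(S)$ the number of arcs \emph{leaving} $S$. For $b\in V(H)\setminus S$ let $\nu_H(b,S)$ be the number of vertices of $V(H)\setminus(S\cup\{b\})$ that are not adjacent to $b$ in $H$.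

\begin{theorem}\label{thm:cut}
Let $H$ be a strong digraph without a spanning eulerian subdigraph. Then there are a set $S$ with $\emptyset\ne S\subsetneq V(H)$ and a vertex $b\in V(H)\setminus S$ such that
\[
d_H^-(S)\le \nu_H(b,S).
\]
\end{theorem}

In Example~\ref{ex:four} one may take $S=\{x\}$ and $b=y_2$, and both sides equal $1$. The converse of Theorem~\ref{thm:cut} is false: the cycle $v_1v_2v_3v_4v_1$ is eulerian, although $d^-(\{v_1\})=1=\nu(v_2,\{v_1\})$. For a digraph that is not strong the conclusion holds trivially, since some nonempty proper set is entered by no arc.

Section~\ref{sec:facts} collects the standard facts that we use, and Section~\ref{sec:deduce} derives Theorem~\ref{thm:main} from Theorem~\ref{thm:cut}. Section~\ref{sec:moves} shows the idea behind Theorem~\ref{thm:cut} on six vertices, Section~\ref{sec:proof} contains its proof, and Section~\ref{sec:more} deals with sharpness and refinements.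

\section{Cuts and closed trails}\label{sec:facts}

A \emph{trail} is a directed walk without repeated arcs; we write it as its sequence of vertices. It is \emph{closed} if its first and last vertices coincide. A single vertex counts as a trail, as a closed trail and as a path, and a one-vertex digraph is eulerian. If a trail $T$ ends where a trail $T'$ starts and they share no arc, their concatenation $TT'$ is a trail.

\begin{itemize}
\item[(F1)] \emph{A digraph $D$ with at least two vertices is $\ell$-arc-strong if and only if $d_D^-(S)\ge\ell$ for all $\emptyset\neq S\subsetneq V(D)$.} A digraph is strong if and only if every nonempty proper set is entered by an arc: no path leads into a set that is not entered, and if $u$ cannot reach $v$, the set of vertices that can reach $v$ is nonempty, proper and not entered. Deleting fewer than $\ell$ arcs can remove all arcs entering $S$ exactly when $d_D^-(S)<\ell$.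
\item[(F2)] \emph{An eulerian digraph has a closed trail through all its arcs and vertices; conversely, the vertices and arcs of a closed trail form an eulerian digraph.} This is Euler's theorem for digraphs. Thus $H$ has a spanning eulerian subdigraph if and only if some closed trail visits all vertices of $H$.
\item[(F3)] \emph{If $M$ is balanced, then as many arcs of $M$ enter a set $S$ as leave it.} Sum in-degree minus out-degree over the vertices of $S$; the arcs inside $S$ cancel.
\item[(F4)] \emph{Insertion.} If a trail $T$ visits a vertex $v$ and $C$ is a closed trail starting at $v$ that shares no arc with $T$, then following $T$ up to a visit of $v$, then $C$, then the rest of $T$ gives a trail with the same ends as $T$, with the vertices and arcs of both.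
\end{itemize}

\section{From the cut theorem to semicomplete digraphs}\label{sec:deduce}

The point of the term $\nu_H(b,S)$ is that it counts only non-neighbors outside $S$. In $D-F$, each of them is paid for by a deleted arc with both ends outside $S$, and such an arc does nothing to weaken the cut into $S$.

\begin{lemma}\label{lem:count}
Let $D$ be semicomplete, let $F\subseteq A(D)$, and suppose that $H=D-F$ is strong and has no spanning eulerian subdigraph. Let $S$ and $b$ be as in Theorem~\ref{thm:cut}, let $q=\nu_H(b,S)$, and let $g$ be the number of arcs of $F$ entering $S$. Then $F$ contains $q$ arcs with both ends outside $S$ that join $b$ to $q$ distinct vertices, and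
\begin{equation}\label{eq:count}
d_D^-(S)=d_H^-(S)+g\le q+g\le |F|.
\end{equation}
\end{lemma}

\begin{proof}
Let $v\notin S\cup\{b\}$ be non-adjacent to $b$ in $H$. Since $D$ is semicomplete, some arc of $D$ joins $v$ and $b$, and it belongs to $F$ because it is missing from $H$. Choosing one such arc for each of the $q$ vertices $v$ gives $q$ distinct arcs of $F$ with both ends outside $S$. The $g$ arcs of $F$ entering $S$ have their heads in $S$, so they are different from these, and $q+g\le|F|$. The equality in \eqref{eq:count} splits the arcs entering $S$ into those of $H$ and those of $F$, and the first inequality is Theorem~\ref{thm:cut}.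
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The digraph $H=D-F$ is strong, since $|F|\le k$ and $D$ is $(k+1)$-arc-strong. If $H$ had no spanning eulerian subdigraph, then \eqref{eq:count} would give a nonempty proper set $S$ with $d_D^-(S)\le |F|\le k$, contrary to (F1).
\end{proof}

Semicompleteness enters only through the first claim of Lemma~\ref{lem:count}. It cannot be dropped: Proposition~\ref{prop:general-sharp} gives digraphs of arbitrarily high arc-connectivity without a spanning eulerian subdigraph.

\section{Rerouting a closed trail}\label{sec:moves}

Let $M$ be an eulerian subdigraph of a digraph $H$ and let $b$ be a vertex outside $M$. Call an arc of $H$ \emph{free} if it is not an arc of $M$, and call a path or cycle free if all its arcs are free. We try to enlarge $M$ so that it reaches $b$.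

The first move is a detour. If $sz$ is an arc of $M$ and a free path leads from $s$ through $b$ to $z$, replace the arc by the path in a closed trail through $M$. The new closed trail visits all old vertices and $b$.

The second move is the heart of the matter: it changes the vertex at which the detour starts. Consider the digraph in Figure~\ref{fig:reroute}, where $M$ is formed by the closed trail $zx_1vx_2vtz$ and the free arcs are $x_1b$, $x_2b$, $bz$ and $tv$. A detour through $b$ has to start at $x_1$ or $x_2$ and to end at $z$, and neither $x_1z$ nor $x_2z$ is an arc. So the first move is not available. Nevertheless, delete the arc $tz$ of $M$. This leaves the trail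
\[
T=z\,x_1\,v\,x_2\,v\,t ,
\]
which starts where a detour could end, but ends at $t$, from where no free path leads to $b$. There is a free path from $t$ to $v$, however, and $T$ enters $v$ twice from vertices at which a detour could start. Delete the later of these two arcs, $x_2v$. The final piece $vt$ together with the free arc $tv$ is a closed trail $vtv$, and the initial piece $zx_1vx_2$ still visits $v$ through the earlier arc. Inserting the former into the latter gives
\[
T'=z\,x_1\,v\,t\,v\,x_2 ,
\]
a trail with the same first vertex and the same vertex set as $T$, whose end has moved from $t$ to $x_2$. Now the free path $x_2bz$ closes it up.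

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth, thick, every node/.style={circle, draw, inner sep=1pt, minimum size=6mm}]
\node (v) at (0,1.8) {$v$};
\node (p) at (0,0.6) {$x_2$};
\node (b) at (0,-0.6) {$b$};
\node (z) at (0,-1.8) {$z$};
\node (q) at (-2,0) {$x_1$};
\node (t) at (2,0) {$t$};
\draw[->] (z) -- (q);
\draw[->] (q) -- (v);
\draw[->] (v) to[bend left=25] (p);
\draw[->] (p) to[bend left=25] (v);
\draw[->] (v) to[bend left=15] (t);
\draw[->] (t) -- (z);
\draw[->, dashed] (t) to[bend left=15] (v);
\draw[->, dashed] (q) -- (b);
\draw[->, dashed] (p) -- (b);
\draw[->, dashed] (b) -- (z);
\node (vv) at (6,1.8) {$v$};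
\node (pp) at (6,0.6) {$x_2$};
\node (bb) at (6,-0.6) {$b$};
\node (zz) at (6,-1.8) {$z$};
\node (qq) at (4,0) {$x_1$};
\node (tt) at (8,0) {$t$};
\draw[->] (zz) -- (qq);
\draw[->] (qq) -- (vv);
\draw[->] (vv) to[bend left=25] (pp);
\draw[->] (vv) to[bend left=15] (tt);
\draw[->, dashed] (tt) to[bend left=15] (vv);
\draw[->, dashed] (pp) -- (bb);
\draw[->, dashed] (bb) -- (zz);
\end{tikzpicture}
\caption{Left: a digraph with the closed trail $zx_1vx_2vtz$ (solid), which misses $b$, and four unused arcs (dashed). Right: the closed trail $zx_1vtvx_2bz$ through all six vertices, obtained by dropping $tz$ and $x_2v$ and adding $tv$, $x_2b$ and $bz$.}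
\label{fig:reroute}
\end{figure}

Deleting the earlier arc $x_1v$ instead would leave the pieces $zx_1$ and $vx_2vtv$, which have no common vertex. This is why two arcs into $v$ are needed: the later of two is never the first visit to $v$. One arc is really not enough. In Example~\ref{ex:four} take $M=xy_1zx$ and $b=y_2$. Deleting $y_1z$ leaves the trail $zxy_1$, and moving its end back to $x$ loses the vertex $y_1$.

After the second move, $v$ and $t$ are as good as $x_1$ and $x_2$ for starting a detour. The proof adds such vertices to a growing set for as long as some vertex outside the set is entered twice from it by arcs of $M$. When this stops, the arcs of $M$ leaving the set have distinct heads, and these heads turn out to be non-neighbors of $b$.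

\section{Proof of Theorem~\ref{thm:cut}}\label{sec:proof}

Let $H$ be a strong digraph with vertex set $V$ and without a spanning eulerian subdigraph. Let $M$ be an eulerian subdigraph of $H$ with as many vertices as possible, and let $W=V(M)$. A single vertex is eulerian, so $M$ exists, and $\emptyset\neq W\neq V$. By (F2), the choice of $M$ means:
\begin{itemize}
\item[$(\ast)$] no closed trail of $H$ visits all vertices of $W$ and a vertex outside $W$.
\end{itemize}
Fix any vertex $b\in V\setminus W$. Every arc of $H$ with an end outside $W$ is free; in particular, all arcs at $b$ are free.

We look for a nonempty set $S$ not containing $b$ with three properties: every arc entering $S$ belongs to $M$; the arcs of $M$ leaving $S$ have distinct heads; and none of these heads is $b$ or adjacent to $b$. The first property and (F3) turn the arcs of $H$ entering $S$ into equally many arcs of $M$ leaving $S$, and the other two bound their number by $\nu_H(b,S)$.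

\subsection{The sets reached along free arcs}

For a vertex $v$ let $\operatorname{anc}(v)$ be the set of vertices from which a free path leads to $v$, and $\operatorname{desc}(v)$ the set of vertices to which a free path leads from $v$; both contain $v$. Call $S\subseteq V$ \emph{closed} if no free arc enters $S$; this is the first of the three properties. Each set $\operatorname{anc}(v)$ is closed, a union of closed sets is closed, and a free path that starts outside a closed set never meets it. Put
\[
Q=\operatorname{desc}(b),\qquad K=\operatorname{anc}(b)\cap Q,\qquad S_0=\operatorname{anc}(b)\setminus K .
\]
A detour through $b$ can start in $\operatorname{anc}(b)$ and end in $Q$. Since $\operatorname{anc}(b)$ contains $b$, it cannot serve as $S$; removing $K$ repairs this. Note that $b\in K\subseteq Q$, that $\operatorname{anc}(b)=S_0\cup K$, and that $S_0\cap Q=\emptyset$.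

\begin{lemma}\label{lem:K}
$K\cap W=\emptyset$.
\end{lemma}

\begin{proof}
Suppose that $u_0\in K\cap W$. A free path from $u_0\in W$ to $b\notin W$ contains an arc $uw$ with $u\in W$ and $w\notin W$. Along free arcs, $w$ reaches $b$, $b$ reaches $u_0$, and $u_0$ reaches $u$. So there is a free path from $w$ to $u$, which together with $uw$ forms a free cycle through $u$ and $w$. Inserting it at $u$ into a closed trail through all of $M$ contradicts $(\ast)$.
\end{proof}

\begin{lemma}\label{lem:S0}
$S_0$ is nonempty and closed.
\end{lemma}

\begin{proof}
If $S_0=\emptyset$, then $K=\operatorname{anc}(b)$, so no free arc enters $K$. No arc of $M$ enters $K$ either, by Lemma~\ref{lem:K}. As $b\in K$ and $K$ misses the nonempty set $W$, this contradicts (F1). This is the only place where we use that $H$ is strong.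

Let $us$ be a free arc with $s\in S_0$. Then $u\in\operatorname{anc}(b)=S_0\cup K$. If $u\in K$, then $b$ reaches $u$ and hence $s$ along free arcs, so $s\in Q$, which is false. Thus $u\in S_0$.
\end{proof}

\subsection{Growing the set}

The arcs of $M$ leaving $S_0$ need not have distinct heads. We absorb each vertex that is entered twice, together with everything that reaches it along free arcs, so that the set stays closed. Given $S_{j-1}$, where $j\ge1$, suppose that some vertex outside $S_{j-1}$ is the head of at least two arcs of $M$ with tails in $S_{j-1}$. Choose such a vertex $v_j$ and two such arcs $e_j,e_j'$, and put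
\[
S_j=S_{j-1}\cup \operatorname{anc}(v_j).
\]
If there is no such vertex, stop. Since $v_j\in S_j\setminus S_{j-1}$, the process ends with a chain $S_0\subsetneq S_1\subsetneq\dots\subsetneq S_r$ of closed sets. The danger is that the sets swallow $b$, or that an arc of $M$ leaves them toward an out-neighbor of $b$. The next statement excludes both.

\begin{proposition}\label{prop:key}
For $0\le i\le r$, the set $S_i$ is disjoint from $Q$, and no arc of $M$ has its tail in $S_i$ and its head in $Q$.
\end{proposition}

\subsection{Admissible trails}

To prove Proposition~\ref{prop:key} we start from an arc of $M$ that goes from $S_i$ to $Q$, delete it, and move the end of the resulting trail down the chain by repeated use of the second move, until a detour closes it. Each move deletes an arc of $M$ and consumes free arcs, so two things could go wrong later: one of the arcs $e_j,e_j'$ may be gone when it is needed, or a free path may use an arc that the trail already contains. The following definition records that the trail has not been altered in the part of the chain where work remains. For $0\le j\le r$, a trail $T$ in $H$ is \emph{$j$-admissible} if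
\begin{itemize}
\item[(A1)] $T$ starts in $Q$, ends in $S_j$, and visits every vertex of $W$;
\item[(A2)] $T$ contains every arc of $M$ with both ends in $S_j$;
\item[(A3)] $T$ contains no free arc with both ends in $S_j\cup Q$.
\end{itemize}
In Figure~\ref{fig:reroute} we have $Q=\{b,z\}$, $S_0=\{x_1,x_2\}$, $v_1=v$ and $S_1=\{x_1,x_2,v,t\}$; the trail $T$ of Section~\ref{sec:moves} is $1$-admissible and $T'$ is $0$-admissible. For a largest $M$ this cannot happen.

\begin{lemma}[Detour]\label{lem:detour}
There is no $0$-admissible trail.
\end{lemma}

\begin{proof}
Let $T$ be a $0$-admissible trail from $z\in Q$ to $t\in S_0$. A free path from $t$ to $b$ has all its vertices in $\operatorname{anc}(b)=S_0\cup K$ and ends in $K$. Let $P_1$ be its initial segment up to the first vertex $w$ in $K$; all arcs of $P_1$ have their tails in $S_0$. Along free arcs $w$ reaches $b$ and $b$ reaches $z$, so there is a free path $P_2$ from $w$ to $z$. Its vertices lie in $Q$, because $w\in Q$. As $S_0\cap Q=\emptyset$, the paths $P_1$ and $P_2$ share no arc. All their arcs are free and have both ends in $S_0\cup Q$, so by (A3) none of them is on $T$. Hence $TP_1P_2$ is a closed trail. It visits $W$ by (A1), and it visits $w$, which is outside $W$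 by Lemma~\ref{lem:K}. This contradicts $(\ast)$.
\end{proof}

\begin{lemma}[Descent]\label{lem:descent}
Let $1\le j\le r$ and suppose that $S_j\cap Q=\emptyset$. If there is a $j$-admissible trail, then there is a $(j-1)$-admissible trail.
\end{lemma}

\begin{proof}
Let $T$ be a $j$-admissible trail from $z$ to $t$. Conditions (A2) and (A3) for $j$ imply those for $j-1$, since $S_{j-1}\subseteq S_j$. So if $t\in S_{j-1}$, then $T$ itself is $(j-1)$-admissible. Assume that $t\in S_j\setminus S_{j-1}$.

Then $t\in \operatorname{anc}(v_j)$, so there is a free path $P$ from $t$ to $v_j$, possibly a single vertex. Its vertices lie in $\operatorname{anc}(v_j)\subseteq S_j$, and none lies in $S_{j-1}$, because $S_{j-1}$ is closed and $P$ starts outside it. Thus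
\begin{equation}\label{eq:layer}
V(P)\subseteq S_j\setminus S_{j-1}.
\end{equation}
By (A3), no arc of $P$ is on $T$.

The arcs $e_j$ and $e_j'$ have their tails in $S_{j-1}$ and the head $v_j\in S_j$, so both are on $T$ by (A2). Let $e=xv_j$ be the one that $T$ traverses later, and write $T=T_1\,e\,T_2$, where $T_1$ goes from $z$ to $x$ and $T_2$ goes from $v_j$ to $t$. The trail $T_1$ contains the other of the two arcs, so it visits $v_j$. The concatenation $T_2P$ is a closed trail starting at $v_j$ and shares no arc with $T_1$. By (F4), inserting it into $T_1$ gives a trail $T'$ from $z$ to $x$ whose arcs are those of $T$ other than $e$ and those of $P$.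

We check that $T'$ is $(j-1)$-admissible. It starts at $z\in Q$, ends at $x\in S_{j-1}$, and visits all vertices of $T_1$ and $T_2$, hence all of $W$; this is (A1). An arc of $M$ with both ends in $S_{j-1}$ is on $T$ and is different from $e$, whose head $v_j$ is outside $S_{j-1}$; so it is on $T'$, which is (A2). A free arc of $T'$ is on $T$ or on $P$. In the first case it does not have both ends in $S_j\cup Q\supseteq S_{j-1}\cup Q$. In the second case its ends lie outside $S_{j-1}$ by \eqref{eq:layer}, and outside $Q$ by \eqref{eq:layer} and $S_j\cap Q=\emptyset$. This is (A3).
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]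
We first show that, for each $i$, the first assertion implies the second. Let $S_i\cap Q=\emptyset$ and suppose that $sz$ is an arc of $M$ with $s\in S_i$ and $z\in Q$. Take a closed trail through all of $M$ that starts at $z$ and has $sz$ as its last arc, and delete this arc. The result is a trail $T$ from $z$ to $s$ that visits all of $W$. It contains every arc of $M$ except $sz$, whose head is not in $S_i$, and it contains no free arc. So $T$ is $i$-admissible. Since $S_j\cap Q\subseteq S_i\cap Q=\emptyset$ for all $j\le i$, Lemma~\ref{lem:descent} applies for $j=i,i-1,\dots,1$ and produces a $0$-admissible trail, contrary to Lemma~\ref{lem:detour}.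

It remains to prove $S_i\cap Q=\emptyset$, by induction on $i$. The case $i=0$ holds by the definition of $S_0$. Let $i\ge1$ and $S_{i-1}\cap Q=\emptyset$. By the first part, no arc of $M$ goes from $S_{i-1}$ to $Q$, so $v_i$, the head of $e_i$, is not in $Q$. If some vertex of $Q$ had a free path to $v_i$, then $v_i$ would be in $Q=\operatorname{desc}(b)$. Hence $\operatorname{anc}(v_i)\cap Q=\emptyset$, and $S_i\cap Q=\emptyset$.
\end{proof}

\subsection{Counting the arcs across the last set}

Let $S=S_r$. It is nonempty by Lemma~\ref{lem:S0}, and it does not contain $b$, since $b\in Q$ and $S\cap Q=\emptyset$. As $S$ is closed, all arcs of $H$ entering $S$ belong to $M$, and by (F3) their number $d_H^-(S)$ equals the number of arcs of $M$ leaving $S$. Because the process stopped at $S$, these arcs have pairwise distinct heads. Let $v$ be such a head. Then $v\notin S$, and $v\notin Q$ by Proposition~\ref{prop:key}; in particular $v\neq b$. An arc $bv$ would be free and would put $v$ in $Q$. An arc $vb$ would be free and would put $v$ in $\operatorname{anc}(b)=S_0\cup K\subseteq S\cup Q$. So $v$ is a vertex of $V\setminus(S\cup\{b\})$ not adjacent to $b$, and $d_H^-(S)\le\nu_H(b,S)$. This proves Theorem~\ref{thm:cut}. \qed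

\medskip
In Example~\ref{ex:four} with $M=xy_1zx$ and $b=y_2$, the free arcs are $xy_2$ and $y_2z$, so $Q=\{y_2,z\}$, $K=\{y_2\}$ and $S_0=\{x\}$. The only arc of $M$ leaving $S_0$ is $xy_1$, the process stops at once, and the head $y_1$ is the non-neighbor of $b$.

\section{Sharpness and refinements}\label{sec:more}

\subsection{Tournaments}

\begin{proposition}\label{prop:sharp}
For every $k\ge0$ there are a $k$-arc-strong tournament $D$ and a set $F$ of $k$ arcs such that $D-F$ has no spanning eulerian subdigraph. Hence $k+1$ is the least arc-strong connectivity for which Theorem~\ref{thm:main} holds, even for tournaments.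
\end{proposition}

\begin{proof}
For $k=0$ take the tournament on two vertices, which is not strong. For $k\ge1$ let $D$ be a tournament on $2k+1$ vertices in which all in-degrees equal $k$, for instance the one on the integers modulo $2k+1$ with an arc from $i$ to $i+j$ for $1\le j\le k$. Let $S$ have $s$ vertices, $1\le s\le 2k$. Of the $sk$ arcs with head in $S$, exactly $\binom s2$ lie inside $S$, so
\[
d_D^-(S)=sk-\binom s2=\frac{s(2k+1-s)}{2}\ge k ,
\]
because $s(2k+1-s)-2k=(s-1)(2k-s)\ge0$. Thus $D$ is $k$-arc-strong. If $F$ is the set of the $k$ arcs entering a fixed vertex, then $D-F$ is not strong and has no spanning eulerian subdigraph.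
\end{proof}

\subsection{A local form}

The proof of Theorem~\ref{thm:main} compares each cut only with the forbidden arcs that cross it and with those at one vertex on the other side. So the total size of $F$ need not be bounded.

\begin{corollary}\label{cor:local}
Let $D$ be semicomplete and $F\subseteq A(D)$. Suppose that for all $\emptyset\ne S\subsetneq V(D)$ and $b\in V(D)\setminus S$, the number of arcs of $F$ entering $S$ plus the number of vertices of $V(D)\setminus(S\cup\{b\})$ joined to $b$ by an arc of $F$ is less than $d_D^-(S)$. Then $D-F$ has a spanning eulerian subdigraph.
\end{corollary}

\begin{proof}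
Let $H=D-F$. For $S$ and $b$ as in the statement, let $g$ and $n$ be the two numbers, so that $d_H^-(S)=d_D^-(S)-g>n\ge0$. Then $H$ is strong by (F1). Every non-neighbor of $b$ in $H$ is joined to $b$ by an arc of $F$, so $n\ge\nu_H(b,S)$ and $d_H^-(S)>\nu_H(b,S)$ for all $S$ and $b$. Theorem~\ref{thm:cut} now applies.
\end{proof}

Theorem~\ref{thm:main} is the case in which $g+n\le|F|\le k<d_D^-(S)$. Reversing all arcs preserves adjacency, strong connectivity and eulerian subdigraphs, and it exchanges $d^-$ and $d^+$. Hence Theorem~\ref{thm:cut}, Corollary~\ref{cor:local} and Corollary~\ref{cor:extremal} below also hold with ``leaving'' and $d^+$ in place of ``entering'' and $d^-$.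

\subsection{The smallest sets of arcs that cannot be avoided}

In an $\ell$-arc-strong semicomplete digraph, $\ell-1$ arcs can always be avoided. A set of $\ell$ arcs that cannot be avoided forces equality in \eqref{eq:count}, which determines its shape.

\begin{corollary}\label{cor:extremal}
Let $\ell\ge1$, let $D$ be an $\ell$-arc-strong semicomplete digraph, and let $F$ be a set of $\ell$ arcs of $D$ such that $D-F$ has no spanning eulerian subdigraph. Then one of the following holds.
\begin{itemize}
\item[(a)] $F$ is the set of all arcs entering some set $S$ with $\emptyset\ne S\subsetneq V(D)$.
\item[(b)] There are a set $S$ with $\emptyset\ne S\subsetneq V(D)$ and $d_D^-(S)=\ell$, a vertex $b\notin S$ and an integer $q$ with $1\le q\le \ell$ such that $F$ consists of $\ell-q$ of the arcs entering $S$ together with $q$ arcs inside $V(D)\setminus S$ joining $b$ to $q$ distinct vertices.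
\end{itemize}
\end{corollary}

\begin{proof}
Let $H=D-F$. If $H$ is not strong, then $F$ contains all arcs entering some nonempty proper set $S$. There are at least $\ell=|F|$ of them, so (a) holds. If $H$ is strong, take $S,b,q,g$ from Lemma~\ref{lem:count}. Then
\[
\ell\le d_D^-(S)=d_H^-(S)+g\le q+g\le|F|=\ell ,
\]
and equality holds throughout. So $d_D^-(S)=\ell$; the $q$ arcs at $b$ and the $g=\ell-q$ arcs entering $S$ exhaust $F$; and $q=d_H^-(S)\ge1$ because $H$ is strong.
\end{proof}

Both cases occur: (a) in the proof of Proposition~\ref{prop:sharp}, and (b) with $\ell=q=1$, $S=\{x\}$ and $b=y_2$ in Example~\ref{ex:four}, where (a) fails because $D-F$ is strong.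

\subsection{Digraphs with few non-adjacent pairs at each vertex}

\begin{corollary}\label{cor:general}
Let $m\ge0$ and let $H$ be an $(m+1)$-arc-strong digraph in which every vertex is non-adjacent to at most $m$ other vertices. Then $H$ has a spanning eulerian subdigraph.
\end{corollary}

\begin{proof}
Otherwise Theorem~\ref{thm:cut} and (F1) give $m+1\le d_H^-(S)\le\nu_H(b,S)\le m$.
\end{proof}

The following construction enlarges Example~\ref{ex:four}: $m+1$ pairwise non-adjacent vertices require $m+1$ excursions, and only $m$ arcs lead back.

\begin{proposition}\label{prop:general-sharp}
For every $m\ge0$ there is an $m$-arc-strong digraph without a spanning eulerian subdigraph in which every vertex is non-adjacent to at most $m$ other vertices. Hence ``$(m+1)$-arc-strong'' cannot be replaced by ``$m$-arc-strong'' in Corollary~\ref{cor:general}.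
\end{proposition}

\begin{proof}
For $m=0$ take the tournament on two vertices. For $m\ge1$ let $X,Y,Z$ be disjoint sets of $m+1$ vertices each. Let $X$ and $Z$ induce complete digraphs, let there be no arc inside $Y$, and take all arcs from $X$ to $Y$ and all arcs from $Y$ to $Z$. For $m$ of the pairs $(x,z)\in X\times Z$ take the arc $zx$, and for all other pairs take the arc $xz$. In the resulting digraph $H$ only the vertices of $Y$ have non-neighbors, exactly $m$ each.

Let $\emptyset\ne S\subsetneq V(H)$; we show that $d_H^-(S)\ge m$. If $S$ contains exactly $s$ vertices of $X$ with $1\le s\le m$, then $s(m+1-s)\ge m$ arcs inside $X$ enter $S$, and the same count applies to $Z$. So we may assume that each of $X$ and $Z$ is contained in $S$ or disjoint from $S$.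
\begin{itemize}
\item If $X\subseteq S$ and $Z\cap S=\emptyset$, the $m$ arcs from $Z$ to $X$ enter $S$.
\item If $Z\subseteq S$ and $X\cap S=\emptyset$, the $(m+1)^2-m\ge m$ arcs from $X$ to $Z$ enter $S$.
\item If $X\cup Z\subseteq S$, some vertex of $Y$ is outside $S$ and sends $m+1$ arcs into $Z$.
\item If $S\subseteq Y$, any vertex of $S$ receives $m+1$ arcs from $X$.
\end{itemize}
Thus $H$ is $m$-arc-strong. A spanning eulerian subdigraph contains an arc into each vertex of $Y$, and all such arcs come from $X$. So at least $m+1$ of its arcs leave $X$, and by (F3) at least $m+1$ enter $X$. But only $m$ arcs of $H$ enter $X$.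
\end{proof}

\begin{thebibliography}{1}

\bibitem{BHY}
J{\o}rgen Bang-Jensen, Fr\'ed\'eric Havet, and Anders Yeeo,
\emph{Spanning eulerian subdigraphs in semicomplete digraphs},
arXiv:1905.11019 (2019).

\end{thebibliography}
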